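# Four classes of triples: $N_{1L}$ configurations of nearly full size

## 1. Rows of a single class

All vectors are binary. We identify a vector of $\mathbb F_2^n$ with its support, so that $|v|$ is both the Hamming weight and the size of the support, and the sum of two vectors is the symmetric difference of the sets. A binary linear code is *double error correcting* if its minimum weight (the least weight of a nonzero word) is at least $5$.

**Definition ($N_1$ configuration).** An $N_1$ configuration of length $n$ is a set of weight-5 vectors of $\mathbb F_2^n$, called *rows*, with pairwise Hamming distance at least $6$, for which there are a weight-5 vector $v$ (the *anchor*) and a position $i\in v$ such that every row $w$ satisfies $i\in w$ and $|v\cap w|=2$.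

**Definition ($N_{1L}$ configuration).** An $N_1$ configuration is an $N_{1L}$ configuration if the linear span of its rows and its anchor has minimum weight $5$. It then lies in a linear double error correcting code of length $n$. The maximum number of rows of such a configuration is denoted $N_{1L}(n)$.

We fix coordinates once and for all. The anchor is $\{0,1,2,3,4\}$ and $i=0$. The remaining $N=n-5$ coordinates are called *points*. A row is then $\{0,j\}\cup T$ with $j\in\{1,2,3,4\}$, its *class*, and $T$ a set of three points, its *triple*. We write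
$$f(N)=N_{1L}(N+5),\qquad N\ge 0 .$$

For example, let $N=3$ with points $p,q,r$, and take the single row $\{0,1,p,q,r\}$. The span with the anchor has the nonzero words $\{0,1,p,q,r\}$, $\{0,1,2,3,4\}$ and their sum $\{2,3,4,p,q,r\}$, of weights $5,5,6$. So this is an $N_{1L}$ configuration.

Two weight-5 vectors have distance $10-2|w\cap w'|$, so distance at least $6$ means that they share at most two positions. Two rows of the same class already share $0$ and $j$, so **their triples are disjoint**. Two rows of different classes share $0$, so their triples share at most one point. From the first remark each class has at most $\lfloor N/3\rfloor$ rows, hence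
$$f(N)\le 4\lfloor N/3\rfloor .\tag{1}$$
This argument uses only distances, so (1) holds for all $N_1$ configurations.

If only one class is allowed, nothing stands in the way.

**Proposition 1.** Among $N_{1L}$ configurations of length $N+5$ all of whose rows have class $1$, the maximum number of rows is exactly $\lfloor N/3\rfloor$.

*Proof.* The upper bound was just shown. For the construction take $\lfloor N/3\rfloor$ pairwise disjoint triples and the rows $\{0,1\}\cup T$. Consider a sum of $m\ge1$ rows, with the anchor possibly added. It contains exactly $3m$ points, because the triples are disjoint. If $m$ is even, the anchor coordinates contribute $0$ or $5$, so the weight is at least $3m\ge6$. If $m$ is odd, they contribute $|\{0,1\}|=2$ or $|\{2,3,4\}|=3$, so the weight is at least $3m+2\ge5$. The only nonzero word with $m=0$ is the anchor. Two distinct rows have a sum of weight $6$. $\square$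

The proof is easy because nothing cancels on the points. What changes with four classes? Each class can hold about $N/3$ rows, so we hope for $\frac43N$ in total. But triples of different classes now overlap, a sum of many rows may lose almost all of its points, and *every* sum, of however many rows, must keep weight at least $5$.

## 2. The constant $4/3$, a conjecture, and its failure

Without linearity the bound (1) can be attained. A *3-$(n,5,1)$ design* is a family of 5-subsets (blocks) of an $n$-set such that every 3-subset lies in exactly one block; the trivial example is $n=5$ with one block. Take a block $v$ as anchor, $i\in v$, and as rows the blocks that contain $i$ and exactly one other element of $v$. For $j\in v\setminus\{i\}$ and a point $p\notin v$ there is exactly one block through $i,j,p$, and it meets $v$ only in $i,j$, since otherwise it would share three positions with $v$ and equal $v$. So the blocks through $i,j$ other than $v$ partition the $n-5$ points into triples, and the four values of $j$ give $\frac43(n-5)$ rows. Two blocks share at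 most two positions, so the distances are at least $6$. Such designs exist for $n=4^m+1$, $m\ge1$.

With linearity, there is an $N_{1L}$ configuration with $n-5=60$ and $44$ rows, in a cyclic code; the bound (1) is $80$. In "A Computer Search for N1L-Configurations" (arXiv:0805.0173, 2008), Martin Dowd states the conjecture that linearity costs a constant factor: *there is a single constant $c_1<4/3$, independent of $n$, such that $N_{1L}(n)\le c_1(n-5)$ for all but finitely many $n$.*

The conjecture is false.

**Theorem 2.** $\displaystyle\lim_{n\to\infty}\frac{N_{1L}(n)}{n-5}=\frac43$. Hence for every $c<4/3$ we have $N_{1L}(n)>c\,(n-5)$ for all but finitely many $n$, and no constant $c_1<4/3$ as in the conjecture exists.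

**Theorem 3.**

* (a) $N_{1L}(n)=\frac43(n-5)$ for all $n>5$ with $3\cdot14^8\mid n-5$, and for all sufficiently large $n$ with $768\mid n-5$.
* (b) $\frac43(n-5)-4\cdot14^8<N_{1L}(n)\le\frac43(n-5)$ for all $n\ge5$. The defect $\frac43(n-5)-N_{1L}(n)$ is eventually periodic in $n$ with period $768$.
* (c) If $t=\lfloor (n-5)/3\rfloor$ is odd and $n-5\not\equiv2\pmod3$, then $N_{1L}(n)\le4t-3$. In particular, for $n>5$, $N_{1L}(n)=\frac43(n-5)$ forces $6\mid n-5$.

## 3. Two full classes and parity: part (c)

This section shows that linearity does cost something, though only a little.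

*Proof of Theorem 3(c).* Let $N=n-5\in\{3t,3t+1\}$ with $t$ odd. Each class has at most $t$ rows. Suppose two classes $j\ne k$ both have $t$ rows, and add all these $2t$ rows. Coordinate $0$ occurs $2t$ times and cancels. Coordinates $j$ and $k$ occur $t$ times each and survive, since $t$ is odd. The triples of class $j$ are disjoint and cover all points except a set $U_j$ of size $N-3t\le1$, and likewise for $k$. So on the points the sum is the symmetric difference of the complements of $U_j$ and $U_k$, which is $U_j\triangle U_k$, of size at most $2$. We have found a nonzero codeword of weight at most $4$, a contradiction. Hence at most one class is full, and there are at most $t+3(t-1)=4t-3$ rows.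

If $N>0$ and $f(N)=\frac43N$, then (1) gives $\frac43N\le4\lfloor N/3\rfloor$, so $N=3t$ with $t\geq 1$. If $t$ were odd we would have $f(N)\le4t-3<4t$. So $t$ is even and $6\mid N$. $\square$

The smallest cases by hand: $f(0)=f(1)=f(2)=0$ by (1). For $N=3,4$ we have $t=1$, so $f\le1$ by (c), and $f\geq 1$ by Proposition 1. So $f(3)=f(4)=1$. For $N=5$ the rows $\{0,1,p_1,p_2,p_3\}$ and $\{0,2,p_1,p_4,p_5\}$ work: the sum has weight $6$, each row plus the anchor has weight $6$, and the sum plus the anchor is $\{0,3,4,p_2,p_3,p_4,p_5\}$, of weight $7$. Any two rows have triples sharing at most one point. Two such triples inside five points share exactly one point and cover all five, so a third triple would meet one of them in two points. Hence $f(5)=2$. Here $t=1$ and $4t-3=1$, so the hypothesis $n-5\not\equiv2\pmod3$ in (c) cannot be dropped.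

## 4. Labeling the points

To control all sums of rows at once we use parity checks: give each coordinate a label in an $\mathbb F_2$-vector space, and let the code be the set of words whose labels sum to $0$. Then only words of weight at most $4$ need to be excluded, so only sums of at most four labels matter.

**Lemma 4.** Let $X$ be a finite set, $V$ an $\mathbb F_2$-space, $h:X\to V$, $s_1,\dots,s_4\in V$, $S=\langle s_1,\dots,s_4\rangle$. Put $r_0=s_1+s_2+s_3+s_4$ and $r_j=r_0+s_j$. Suppose:

* (i) $s_1,\dots,s_4$ are linearly independent;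
* (ii) $h(x)\notin S$, and $h(x)+h(y)\notin S$ for $x\ne y$;
* (iii) if a sum of $h$ over three distinct points lies in $S$, it equals some $s_j$;
* (iv) the sum of $h$ over four distinct points is never $0$.

Let $\mathcal C$ be the code on the coordinates $\{0,\dots,4\}\cup X$ with parity-check columns $r_0,\dots,r_4$ and $h(x)$. Then $\mathcal C$ has minimum weight $5$ and contains the anchor. All vectors $\{0,j\}\cup T$ with $|T|=3$ and $\sum_{x\in T}h(x)=s_j$ lie in $\mathcal C$ and form an $N_{1L}$ configuration.

*Proof.* We have $r_0+\dots+r_4=5r_0+(s_1+\dots+s_4)=5r_0+r_0=0$, so the anchor is in $\mathcal C$. For a row, $r_0+r_j+\sum_Th=s_j+s_j=0$, so rows are in $\mathcal C$. Since $s_j=r_0+r_j$, the five vectors $r_0,\dots,r_4$ span the 4-dimensional space $S$. So their relations form a 1-dimensional space, and the only nontrivial relation is the total sum.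

Let a nonzero codeword have $k$ points and $l$ anchor coordinates, $k+l\le4$.

* If $k=0$, a proper nonempty subset of the $r$'s sums to $0$, which is impossible.
* If $k=1$ or $2$, the sum of $h$ over the points is a sum of $r$'s and lies in $S$, against (ii).
* If $k=3$, then $l\le1$, so the sum of $h$ over the three points is $0$ or some $r_m$. It lies in $S$, so by (iii) it is some $s_j$. But $0$, $r_0$, $r_m$ ($m\geq 1$) are sums of $0$, $4$, $3$ of the independent vectors $s_1,\dots,s_4$, and none is a single $s_j$.
* If $k=4$, then $l=0$, against (iv).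

So the minimum weight is $5$. The sum of two distinct rows is a nonzero codeword of even weight, so its weight is at least $6$. The span of rows and anchor lies in $\mathcal C$ and contains the anchor, so it has minimum weight $5$. $\square$

The second tool lets us pass from special lengths to all lengths.

**Lemma 5.** $f(N+N')\ge f(N)+f(N')$, and $f$ is nondecreasing.

*Proof.* Monotonicity: append zero coordinates. For superadditivity let $\mathcal C,\mathcal C'$ be the spans of rows and anchor of optimal configurations with $N$ and $N'$ points. Write words as $(a,x)$ with $a\in\mathbb F_2^5$ the anchor block, and identify the two anchor blocks so that the two positions $0$ agree. Consider the linear code of all $(a+a',x,x')$ with $(a,x)\in\mathcal C$, $(a',x')\in\mathcal C'$.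

First a remark on $\mathcal C$. The anchor lies in $\mathcal C$, so with $(a,x)$ also $(\bar a,x)\in\mathcal C$, where $\bar a$ is the complement, and $\min(|a|,|\bar a|)\le2$. Hence $x\ne0$ implies $|x|\ge3$, and $x=0$ implies $|a|\in\{0,5\}$. The same holds for $\mathcal C'$.

If $x,x'\ne0$, the weight of $(a+a',x,x')$ is at least $6$. If $x'=0\ne x$, then $a'\in\{0,\mathbf 1\}$, so $(a+a',x)$ is a nonzero word of $\mathcal C$ and has weight at least $5$. The case $x=0\ne x'$ is symmetric. If $x=x'=0$, the weight is $0$ or $5$. So the minimum weight is $5$. The rows of both configurations lie in this code, and so does the anchor. Rows from different configurations have their triples in different blocks and are distinct. Two distinct rows are at even distance at least $5$, hence at least $6$. $\square$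

By Lemma 5, configurations with ratio rows/points near $\frac43$ for *some* sizes $N$ suffice for Theorem 2.

## 5. The identity $m+w_jm+(1+w_j)m=0$, and labels that forget the class

We need labels with many triples summing to $s_j$ but with no accidental short sums. Polynomials suggest themselves, because unique factorization controls short sums of products of linear forms.

**Definition (monomials, bidegree).** In $\mathbb F_2[w_1,w_2,w_3,w_4]$ a *monomial* means a product
$$m=\prod_{j=1}^4w_j^{a_j}(1+w_j)^{b_j},\qquad a,b\in\mathbb Z_{\ge0}^4 .$$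
By unique factorization $m$ determines $a=a(m)$ and $b=b(m)$. The *bidegree* of $m$ is $(|a|,|b|)$ with $|a|=\sum a_j$, $|b|=\sum b_j$. The elements $w_j$ and $1+w_j$ are called *primes*. For example $w_1^2(1+w_1)w_3$ has $a=(2,0,1,0)$, $b=(1,0,0,0)$ and bidegree $(3,1)$.

Fix $A,B\ge0$. Let $X=X_1\sqcup X_2\sqcup X_3$, where the points of $X_1,X_2,X_3$ are the monomials of bidegree $(A,B)$, $(A+1,B)$, $(A,B+1)$ respectively. For $m\in X_1$ and each $j$ there is a triple
$$m\in X_1,\qquad w_jm\in X_2,\qquad(1+w_j)m\in X_3,\tag{2}$$
whose polynomials sum to $0$. This gives $4|X_1|$ rows of the form $\{0,j\}\cup T$.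

The smallest case is $A=B=0$: nine points $1$; $w_1,\dots,w_4$; $1+w_1,\dots,1+w_4$, and four rows, one per class, whose triples share the point $1$ and nothing else. A sum of $m'$ distinct rows has at least $2m'$ points. So for $m'\ge3$ its weight is at least $6$. For $m'=2$ it has four points and $2$ or $3$ anchor coordinates, and for $m'=1$ three points and $2$ or $3$ anchor coordinates. So this is an $N_{1L}$ configuration with ratio $\frac49$. For larger $A,B$ the three sets become comparable in size, and the ratio will tend to $\frac43$.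

The first labels to try are $h(m)=(m;\text{tag})$, with tag $100,010,001$ on $X_1,X_2,X_3$. Every triple (2) then has label sum $(0;111)$, whatever $j$ is. So all the $s_j$ coincide, and (i) of Lemma 4 fails. This is not a formality. For $j\ne k$ and $B\ge1$ the two triples (2) starting at $(1+w_k)g$ with class $j$ and at $(1+w_j)g$ with class $k$ share the point $(1+w_j)(1+w_k)g\in X_3$. The other four points satisfy
$$(1+w_k)g+(1+w_j)g+w_j(1+w_k)g+w_k(1+w_j)g=0,\tag{3}$$
since the first and third terms add up to $(1+w_j)(1+w_k)g$, and so do the other two. The tags $100,100,010,010$ also sum to $0$. So the code defined by these labels contains a word consisting of four points only. The honest sum of the two rows also contains $j$ and $k$ and has weight $6$: the labels have forgotten the class.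

The repair is to add a component in $\mathbb F_2^4$ whose sum over a triple (2) is the unit vector $\mathbf 1_j$. The exponent vector modulo $2$ does this: $a(m)+a(w_jm)=2a(m)+\mathbf 1_j\equiv\mathbf 1_j$, with component $0$ on $X_3$. So we set $V=\mathbb F_2[w_1,\dots,w_4]\oplus\mathbb F_2^4\oplus\mathbb F_2^3$ and
$$h(m)=\begin{cases}(m;\ a(m)\bmod2;\ 100)&m\in X_1,\\(m;\ a(m)\bmod2;\ 010)&m\in X_2,\\(m;\ 0;\ 001)&m\in X_3,\end{cases}\qquad s_j=(0;\mathbf 1_j;111).\tag{4}$$
The triples (2) have $h$-sum $s_j$. The question is now whether *all* short zero sums of polynomials are like (3), so that the new component detects them. We classify such sums.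

## 6. Vanishing sums of three and four monomials

Two remarks are used throughout. Setting $w_j=0$ in a monomial not divisible by $w_j$ deletes its factors $1+w_j$, and setting $w_j=1$ in a monomial not divisible by $1+w_j$ deletes its factors $w_j$. Further, let $\iota$ be the automorphism $w_j\mapsto1+w_j$ for all $j$; it maps monomials to monomials and swaps $a$ and $b$.

**Lemma 6.** If three monomials sum to $0$, they are $g,\ gw_k^Q,\ g(1+w_k)^Q$ in some order, for some monomial $g$, some $k$, and $Q=2^r$, $r\ge0$. The same holds with fewer variables.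

An instance with $Q=2$ is $1+w_1^2+(1+w_1)^2=0$.

*Proof.* Divide by the gcd. Now $f_1+f_2+f_3=0$, and the terms are pairwise coprime, since a prime dividing two of them divides the third. They are not all $1$. So some prime occurs. By symmetry among the terms and the automorphisms $w_k\mapsto1+w_k$ of a single variable, assume $w_k\mid f_1$. Put $w_k=0$. The terms $f_2,f_3$ are not divisible by $w_k$, so they become equal monomials: $f_2$ and $f_3$ have equal exponents at all primes of index other than $k$. By coprimality these exponents are $0$. So $f_2,f_3$ are powers of $1+w_k$, and by coprimality one of them is $1$; say $f_2=1$, $f_3=(1+w_k)^d$. Since $f_1\ne0$, $d\ge1$. Then $f_1=1+(1+w_k)^d$ is a monomial that is a polynomial in $w_k$ alone, coprime to $1+w_k$, and of degree $d$. So $f_1=w_k^d$.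

Write $d=2^ro$ with $o$ odd. Then $(w_k^o)^{2^r}=(1+(1+w_k)^o)^{2^r}$, and squaring is injective, so $w_k^o=1+(1+w_k)^o$. The coefficient of $w_k$ on the right is $o=1$ in $\mathbb F_2$, so $w_k^o$ has a linear term and $o=1$. Thus $d=2^r$, and the terms are $1,w_k^Q,(1+w_k)^Q$ with $Q=d$. This set is mapped to itself by $w_k\mapsto1+w_k$, so undoing the automorphism changes nothing. The argument does not depend on the number of variables. $\square$

**Lemma 7.** Let $m_1+m_2+m_3+m_4=0$ with pairwise distinct monomials of gcd $1$.

* (F1) Each prime divides $0$, $1$ or $2$ of the terms, and some prime occurs.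
* (F2) If $w_j$ divides exactly two terms, the other two are $g(1+w_j)^r$ and $g(1+w_j)^{r'}$ with $r\ne r'$: equal $|a|$, different $|b|$. If $1+w_j$ divides exactly two terms, the other two are $gw_j^r,\ gw_j^{r'}$ with $r\ne r'$: equal $|b|$, different $|a|$.
* (F3) If $w_j$ divides exactly one term, the other three are, in some order,
$$g(1+w_j)^{r_0},\qquad gw_k^Q(1+w_j)^{r_1},\qquad g(1+w_k)^Q(1+w_j)^{r_2}$$
with $k\ne j$, $Q$ a power of $2$ and $g$ free of $w_j,1+w_j$. If $1+w_j$ divides exactly one term, the same holds with $1+w_j$ replaced by $w_j$ in these powers.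

*Proof.* (F1): a prime dividing three terms divides the fourth, and four is excluded by the gcd. If no prime occurred, all terms would be $1$, against distinctness. (F2): put $w_j=0$. The two terms not divisible by $w_j$ become equal, so they differ only in the exponent of $1+w_j$, and these exponents differ because the terms are distinct. The second half follows by applying $\iota$. (F3): put $w_j=0$. The three terms not divisible by $w_j$ become three monomials in the other variables with sum $0$, and Lemma 6 applies. The second half follows by applying $\iota$, because $\{gw_k^Q,g(1+w_k)^Q\}$ has the same form after $\iota$. $\square$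

## 7. Proof of Theorem 2

**Step 1: conditions (i), (ii), (iii) for the labels (4).** Condition (i) is clear from the $\mathbb F_2^4$-components. Elements of $S$ have polynomial part $0$ and tag $000$ or $111$.

(ii) A single tag has weight one, so $h(x)\notin S$. If $h(x)+h(y)\in S$, the tags must agree, so $x,y$ lie in the same $X_i$. Their polynomials are equal, so $x=y$.

(iii) Three tags of weight one sum to $000$ or $111$ only if they are distinct. So the points are $m_i\in X_i$, $i=1,2,3$, with $m_1+m_2+m_3=0$, and Lemma 6 applies. The total degrees in Lemma 6 are $\deg g$, $\deg g+Q$, $\deg g+Q$, and $m_1$ has strictly the smallest total degree. So $m_1=g$. Since $|b(m_2)|=B=|b(g)|$, we have $m_2=gw_k^Q$, and $|a(m_2)|=A+1$ gives $Q=1$. Then $m_3=g(1+w_k)$, and the $h$-sum is $s_k$.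

**Step 2: preparing (iv).** The purpose is to reach the situation of Lemma 7. Suppose four distinct points have $h$-sum $0$. By tags, each $X_i$ contains an even number of them. The four monomials are pairwise distinct: inside one $X_i$ clearly, and across different $X_i$ because the bidegrees differ. Divide them by their gcd. This shifts all bidegrees equally and changes each vector $a$ by a common vector. The $\mathbb F_2^4$-component of the $h$-sum is a sum of two or four vectors $a$, and it is not affected modulo $2$. So Lemma 7 applies to the new monomials.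

**Step 3: all four points in one $X_i$.** Here the polynomial part alone gives the contradiction. All bidegrees are equal, so (F2) is impossible. In (F3) for $w_j$ the three terms have $|a|$-values $|a(g)|,\ |a(g)|+Q,\ |a(g)|$, not all equal; for $1+w_j$ the same happens with $|b|$-values $|b(g)|,|b(g)|,|b(g)|+Q$. So no prime divides one or two terms, against (F1).

**Step 4: $m_1,m_2\in X_1$ and $m_3,m_4\in X_2$.** We show that the relation is (3) up to a monomial factor. Let the bidegrees be $(d,e)$ and $(d+1,e)$. All $|b|$ are equal, so (F3) for a prime $1+w_j$ and (F2) for a prime $w_j$ are impossible. If some $1+w_j$ occurs, it divides exactly two terms, and by (F2) the other two are $gw_j^r,gw_j^{r'}$ with $r\ne r'$, so $w_j$ occurs. Hence in any case some $w_j$ occurs, and it divides exactly one term. By (F3) the other three terms have $|a|$-values $x,x,x+Q$. These are three of $d,d,d+1,d+1$, so they are $d,d,d+1$ and $Q=1$. The term $gw_k(1+w_j)^{r_1}$ is in $X_2$, and $m_1,m_2$ are $g(1+w_j)^{r_0}$ and $g(1+w_k)(1+w_j)^{r_2}$. Equal $|b|$ gives $r_1=r_0$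 and $r_2=r_0-1$. The fourth term is the sum of these three:
$$g(1+w_j)^{r_0-1}\big[(1+w_j)+(1+w_k)+w_k(1+w_j)\big]=g(1+w_j)^{r_0-1}w_j(1+w_k).$$
The four vectors $a$ are $a(g),\ a(g),\ a(g)+\mathbf 1_k,\ a(g)+\mathbf 1_j$, with sum $\mathbf 1_j+\mathbf 1_k\ne0$ modulo $2$. So the $h$-sum is not $0$, a contradiction.

**Step 5: two points in $X_1$, two in $X_3$.** We reduce to Step 4 by $\iota$. It turns the bidegrees $(d,e)$, $(d,e+1)$ into $(e,d)$, $(e+1,d)$, so the polynomial classification in Step 4 applies to the images. Transforming back, the two elements of $X_1$ are $g'w_j^r$ and $g'w_kw_j^{r-1}$ with $k\ne j$. The points in $X_3$ contribute $0$ to the $\mathbb F_2^4$-component, so this component is $\mathbf 1_j+\mathbf 1_k\ne0$ modulo $2$, a contradiction.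

**Step 6: $m_1,m_2\in X_2$ and $m_3,m_4\in X_3$.** The bidegrees are $(d+1,e)$ and $(d,e+1)$. Two terms with equal $|a|$, or with equal $|b|$, lie in the same $X_i$ and have equal bidegree, so (F2) is impossible. So some prime divides exactly one term.

Let it be $w_j$. The $|a|$-values $x,x,x+Q$ of the other terms must be $d,d,d+1$. So $Q=1$; $m_3,m_4$ are $g(1+w_j)^{r_0}$ and $g(1+w_k)(1+w_j)^{r_2}$; and, say, $m_2=gw_k(1+w_j)^{r_1}$. The elements of $X_3$ have $|b|$ larger by one than $m_2$, so $r_0=1+r_2=1+r_1$. Hence
$$m_1=g(1+w_j)^{r_0-1}\big[(1+w_j)+(1+w_k)+w_k\big]=g(1+w_j)^{r_0-1}w_j .$$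
The $\mathbb F_2^4$-component of the $h$-sum is $a(m_1)+a(m_2)\equiv\mathbf 1_j+\mathbf 1_k\ne0$, a contradiction.

Let it be $1+w_j$. Apply $\iota$, which exchanges the roles of the two bidegrees: the images of $m_1,m_2$ now play the part of $m_3,m_4$ above. So $\{m_1,m_2\}=\{g'w_j^r,\ g'w_kw_j^{r-1}\}$, and again $a(m_1)+a(m_2)\equiv\mathbf 1_j+\mathbf 1_k\ne0$, a contradiction.

So Lemma 4 applies, and the $4|X_1|$ rows form an $N_{1L}$ configuration.

**Step 7: counting.** Take $A=B=k$. The number of $a\in\mathbb Z_{\ge0}^4$ with $|a|=k$ is $c_k=\binom{k+3}3$. So $|X_1|=c_k^2$ and $|X_2|=|X_3|=c_kc_{k+1}$: there are $N_k=c_k^2+2c_kc_{k+1}$ points and $4c_k^2$ rows. Since $c_{k+1}/c_k=\frac{k+4}{k+1}$,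
$$\frac{f(N_k)}{N_k}\ge\frac4{1+2\frac{k+4}{k+1}}=\frac43\cdot\frac{k+1}{k+3}.$$
By Lemma 5, $f(N)\ge\lfloor N/N_k\rfloor f(N_k)$, so $\liminf_{N\to\infty}f(N)/N\ge\frac43\cdot\frac{k+1}{k+3}$ for every $k$. With $f(N)\le\frac43N$ from (1) we get $f(N)/N\to\frac43$. In particular, for $c<\frac43$ we have $f(N)>cN$ for all large $N$. $\blacksquare$

## 8. Wrapping the exponents around

The loss in Step 7 is a boundary effect: a point of $X_2$ with $a_j=0$ lies in no triple of class $j$. To lose nothing we make the exponents periodic. Let $Y=(\mathbb Z/L)^8$ with basis $b_1,\dots,b_4,c_1,\dots,c_4$, take the points $\{1,2,3\}\times Y$ and the triples $\{(1,\alpha),(2,\alpha+b_j),(3,\alpha+c_j)\}$. Every point lies in exactly one triple of each class, so there are $4|Y|$ rows on $3|Y|$ points, exactly the ratio $\frac43$.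

By Theorem 3(c) this cannot work for odd $L$, since then $t=|Y|=L^8$ is odd. So $L$ must be even. Now try the obvious labels: choose $w_j\in\mathbb F_q\setminus\mathbb F_2$, $q$ a power of $2$, and let $\alpha=\sum(x_jb_j+y_jc_j)$ have the value $\prod w_j^{x_j}(1+w_j)^{y_j}\in\mathbb F_q^*$. The identity $1+w_j+(1+w_j)=0$ still makes the triples sum to $0$. But $\mathbb F_q^*$ has odd order, and in a field of characteristic $2$ the equation $\rho^2=1$ means $(\rho+1)^2=0$, so $\rho=1$. Hence such labels agree on $\alpha$ and $\alpha+p$ whenever $2p=0$. Even order is forced, and labels in fields cannot see the elements of order $2$.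

The way past this is to take labels in a ring with nilpotents. If $\varepsilon^2=0$ in characteristic $2$, then $(1+\varepsilon)^2=1$, so $1+\varepsilon$ has order $2$. We take $L=2\ell$ with $\ell=q-1$ odd, and replace $w_j$ by $w_j+\varepsilon_j$.

**Proposition 8.** Let $q\ge8$ be a power of $2$ and $\ell=q-1$. Then $f(N)=\frac43N$ for $N=3(2\ell)^8$.

The proof takes Sections 9 to 12.

## 9. The configuration on $(\mathbb Z/2\ell)^8$ and three families of labels

**Setup.** Let $Y=(\mathbb Z/2\ell)^8$ with basis $b_1,\dots,b_4,c_1,\dots,c_4$. Write $\alpha=\sum_j(x_jb_j+y_jc_j)$ and $\alpha_j=(x_j,y_j)$. The points are $X=\{1,2,3\}\times Y$; *column* $i$ is $\{i\}\times Y$. The rows are $\{0,j\}\cup T_j(\alpha)$ with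
$$T_j(\alpha)=\{(1,\alpha),(2,\alpha+b_j),(3,\alpha+c_j)\},\qquad\alpha\in Y,\ 1\le j\le4,$$
which are $4(2\ell)^8=\frac43N$ rows. Let $\mathcal C$ be the span of the rows and the anchor, $V=\mathbb F_2^{N+5}/\mathcal C$, let $h(x)$ and $r_0,\dots,r_4$ be the images in $V$ of the basis vectors, and put $s_j=r_0+r_j$. Since rows lie in $\mathcal C$, $\sum_{T_j(\alpha)}h=s_j$. Since the anchor lies in $\mathcal C$, $r_0+\dots+r_4=0$. Hence $s_1+\dots+s_4=4r_0+r_1+\dots+r_4=r_0$ and $r_j=r_0+s_j$, so the notation agrees with Lemma 4. The code of Lemma 4 for these labels is the kernel of $\mathbb F_2^{N+5}\to V$, which is $\mathcal C$. So it suffices to verify (i)–(iv), and with (1) Proposition 8 follows.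

The space $V$ is the universal label space; we look at it through explicit maps to other spaces.

**Definition (system).** A system consists of functions $G_i:Y\to W$ ($i=1,2,3$; $W$ an $\mathbb F_2$-space) and elements $\sigma_j\in W$ with
$$G_1(\alpha)+G_2(\alpha+b_j)+G_3(\alpha+c_j)=\sigma_j\qquad\text{for all }\alpha,j.$$

A system induces a linear map $V\to W$ with $h(i,\alpha)\mapsto G_i(\alpha)$ and $s_j\mapsto\sigma_j$. Indeed, send the basis vector of $(i,\alpha)$ to $G_i(\alpha)$, that of $0$ to $\Sigma=\sigma_1+\dots+\sigma_4$, and that of $j$ to $\Sigma+\sigma_j$. A row goes to $\Sigma+\Sigma+\sigma_j+\sigma_j=0$ and the anchor to $5\Sigma+\Sigma=0$, so $\mathcal C$ goes to $0$; and $s_j$ goes to $\Sigma+\Sigma+\sigma_j=\sigma_j$. So a relation in $V$ gives a relation in every system.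

**(S0), which sees the class.** $W=\mathbb F_2^4\oplus\mathbb F_2^3$, with $x=(x_1,\dots,x_4)$:
$$G_1=(x\bmod2;100),\quad G_2=(x\bmod2;010),\quad G_3=(0;001),\quad\sigma_j=(\mathbf 1_j;111).$$
Here $x\bmod2$ makes sense because $2\ell$ is even, and the check is $x+(x+\mathbf 1_j)=\mathbf 1_j$. The $\mathbb F_2^3$-parts are called *tags*. Elements of $S$ have tags $000$ or $111$ only.

**(S1), which sees positions modulo $\ell$.** For $P\subseteq\{1,2,3,4\}$ let $\Gamma\cong(\mathbb Z/\ell)^4$, written multiplicatively with basis $B,C,B',C'$. Let $\tau:Y\to\Gamma$ be the homomorphism with $b_j\mapsto B,\ c_j\mapsto C$ for $j\in P$ and $b_j\mapsto B',\ c_j\mapsto C'$ for $j\notin P$. Put $W=\mathbb F_2[\Gamma]$ (the group algebra) and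
$$G_1=(BC'+B'C)\,\tau(\alpha),\quad G_2=(C+C')\,\tau(\alpha),\quad G_3=(B+B')\,\tau(\alpha),\quad\sigma_j=0.$$
The multipliers are chosen as follows. We want $\pi_1,\pi_2,\pi_3$ with $\pi_1+\pi_2B+\pi_3C=0$ and $\pi_1+\pi_2B'+\pi_3C'=0$: two linear equations in three unknowns, solved by the cross product of $(1,B,C)$ and $(1,B',C')$. Check: $BC'+B'C+(C+C')B+(B+B')C=0$, and $BC'+B'C+(C+C')B'+(B+B')C'=0$.

**(S2), which sees elements of order $2$.** For $w\in(\mathbb F_q\setminus\mathbb F_2)^4$ and $u,v\in\mathbb F_q^*$ let $R=\mathbb F_q[\delta,\eta,\varepsilon_1,\dots,\varepsilon_4]/(\text{squares of the variables})$. In characteristic $2$ the square of a sum is the sum of the squares, so elements of the maximal ideal have square $0$. A unit is $\rho=\rho_0(1+\nu_0)$ with $\rho_0\in\mathbb F_q^*$ and $\nu_0^2=0$, so $\rho^{2\ell}=\rho_0^{2\ell}(1+\nu_0^2)^\ell=1$. Hence there is a homomorphism $\chi:Y\to R^*$ with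
$$\chi(b_j)=u(1+\delta)(w_j+\varepsilon_j),\qquad\chi(c_j)=v(1+\eta)(1+w_j+\varepsilon_j);$$
these are units because $w_j\ne0,1$. Put $G_1=\chi$, $G_2=u^{-1}(1+\delta)^{-1}\chi$, $G_3=v^{-1}(1+\eta)^{-1}\chi$, $\sigma_j=0$. The check is $1+(w_j+\varepsilon_j)+(1+w_j+\varepsilon_j)=0$.

In (S1) and (S2) all of $S$ maps to $0$.

**Two quotients of information.** Let $\bar\alpha$ be the image of $\alpha$ in $\bar Y=Y/\ell Y=(\mathbb Z/\ell)^8$. The maps $\tau$ factor through $\bar Y$. The kernel of $Y\to\bar Y$ is $Y_2=\ell Y\cong\mathbb F_2^8$; an element $p=\ell\sum(x_jb_j+y_jc_j)\in Y_2$ has coordinates $p_j=(x_j,y_j)\in\mathbb F_2^2$. Since $\ell$ is odd, $\rho_0^\ell=1$ for $\rho_0\in\mathbb F_q^*$, and $(1+\nu_0)^\ell=1+\nu_0$ for $\nu_0^2=0$,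
$$\chi(\ell b_j)=(1+\delta)(1+\varepsilon_j/w_j),\qquad\chi(\ell c_j)=(1+\eta)(1+\varepsilon_j/(1+w_j)).$$
So $\chi(p)=1+l_p+(\text{terms of degree}\ge2)$, where
$$l_p=|x|_p\,\delta+|y|_p\,\eta+\sum_jf_{p,j}\,\varepsilon_j,\quad |x|_p=\sum_jx_j\in\mathbb F_2,\quad|y|_p=\sum_jy_j\in\mathbb F_2,\quad f_{p,j}=\frac{x_j}{w_j}+\frac{y_j}{1+w_j}.$$
For instance $l_p=\delta+\varepsilon_1/w_1$ for $p=\ell b_1$. We have $f_{p,j}=0$ if $p_j=0$, and otherwise
$$f_{p,j}=w_j^{-1},\quad(1+w_j)^{-1},\quad w_j^{-1}(1+w_j)^{-1}\qquad\text{for }p_j=(1,0),\ (0,1),\ (1,1).\tag{5}$$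
These are nowhere zero, so $l_p=0$ only for $p=0$. In terms of exponents of $(w_j,1+w_j)$ the list (5) is $(-1,0),(0,-1),(-1,-1)$. Finally, the constant term of $\chi(\alpha)$ is
$$\chi_0(\alpha)=u^{\sum x_j}v^{\sum y_j}\prod_jw_j^{x_j}(1+w_j)^{y_j},$$
which depends only on $\bar\alpha$.

**Lemma 9.** Let $q\ge8$. If $w^c(1+w)^d$ is constant on $\mathbb F_q\setminus\mathbb F_2$, then $c\equiv d\equiv0\pmod\ell$.

*Proof.* Let the constant be $\lambda\ne0$. Reduce to $0\le c\le q-2$ and let $0\le d'\le q-2$, $d'\equiv-d\pmod{q-1}$. The polynomial $w^c+\lambda(1+w)^{d'}$ has degree at most $q-2$ and vanishes at the $q-2$ elements of $\mathbb F_q\setminus\mathbb F_2$. The product of $w-\omega$ over these elements is $(w^{q-1}-1)/(w-1)$, so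
$$w^c+\lambda(1+w)^{d'}=\rho\sum_{i=0}^{q-2}w^i$$
for some $\rho\in\mathbb F_q$. If $\rho=0$, then $w^c=\lambda(1+w)^{d'}$ as polynomials and $c=d'=0$. If $\rho\ne0$, then $\binom{d'}i$ is odd for all $0\le i\le q-2$ with $i\ne c$. At most one of the indices $q-3,q-2$ equals $c$, so $d'\ge q-3$. By Lucas' theorem, $\binom{d'}i$ is even if some binary digit is $1$ in $i$ and $0$ in $d'$. If $d'=q-2$, its digit $0$ is $0$, so $\binom{d'}1,\binom{d'}3$ are even. If $d'=q-3$, its digit $1$ is $0$, so $\binom{d'}2,\binom{d'}3$ are even. Since $q\ge8$, these indices are at most $q-2$, and one of the two differs from $c$: a contradiction. $\square$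

We use Lemma 9 to compare exponents: if two products $w^c(1+w)^d$ with small exponents (all differences less than $7\le\ell$ in absolute value) agree for all $w\in\mathbb F_q\setminus\mathbb F_2$, their exponents are equal.

**Lemma 10.** If $F\in\mathbb F_2[\Gamma]$ has support of size less than $7$ and is annihilated by one of $BC'+B'C$, $C+C'$, $B+B'$, then $F=0$.

*Proof.* Each of the three elements is a group element times $1+z$ with $z$ of order $\ell$: the $z$'s are $B'CB^{-1}C'^{-1}$, $C'C^{-1}$, $B'B^{-1}$. If $(1+z)F=0$, then $F=zF$, and the support of $F$ is a union of cosets of $\langle z\rangle$, each of size $\ell\ge7$. $\square$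

## 10. Sums of one, two and three labels on the torus

**Condition (i)** follows from (S0), where the $\sigma_j$ are independent.

**Condition (ii).** A single tag has weight one, so $h(x)\notin S$. Let $h(i,\alpha)+h(i',\alpha')\in S$. Tags give $i=i'$. In (S1) a multiplier annihilates $\tau(\alpha)+\tau(\alpha')$, so $\tau(\alpha)=\tau(\alpha')$ for all $P$, by Lemma 10. For $P=\{j\}$ the exponents of $B,C$ in $\tau(\alpha)$ are $\bar\alpha_j$, so $\bar\alpha_j=\bar\alpha'_j$. Hence $\alpha'=\alpha+p$ with $p\in Y_2$. Then (S2) gives $\chi(p)=1$, so $l_p=0$ and $p=0$: the points are equal.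

**Condition (iii), modulo $\ell$.** The aim is to recognize the triple modulo $\ell$. By tags the points are $(1,\alpha^{(1)}),(2,\alpha^{(2)}),(3,\alpha^{(3)})$. Put $\tau_i=\tau(\alpha^{(i)})$; multiplying by $\tau_1^{-1}$ we may take $\tau_1=1$ in this computation. By (S1) the six elements of the three groups
$$\{BC',B'C\},\qquad\{C\tau_2,C'\tau_2\},\qquad\{B\tau_3,B'\tau_3\}$$
sum to $0$ in $\mathbb F_2[\Gamma]$. Members of one group are distinct, so each value occurs at most three times, hence exactly twice: the six elements match in equal pairs from different groups. Each group has two members, so the numbers of matches satisfy $n_{12}+n_{13}=n_{12}+n_{23}=n_{13}+n_{23}=2$, and each is $1$.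

Let $BC'$ be matched to group 2 and $B'C$ to group 3. Either $\tau_2=BC'/C$, with remaining element $BC'^2/C$ in group 2, or $\tau_2=B$, with remaining element $BC$. Either $\tau_3=B'C/B$, with remaining element $B'^2C/B$ in group 3, or $\tau_3=C$, with remaining element $BC$. The two remaining elements must be equal. Comparing exponents of $B'$ and $C'$ (and $\ell\ge7$), neither $BC'^2/C$ nor $B'^2C/B$ equals the other or $BC$. So $\tau_2=B$, $\tau_3=C$. In the other case, exchanging primed and unprimed letters gives $\tau_2=B'$, $\tau_3=C'$. Thus for every $P$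
$$(\tau_2/\tau_1,\ \tau_3/\tau_1)\in\{(B,C),(B',C')\}.$$

Let $y=\bar\alpha^{(2)}-\bar\alpha^{(1)}$ and $z=\bar\alpha^{(3)}-\bar\alpha^{(1)}$. For $P=\{j\}$ the exponents of $(B,C)$ and of $(B',C')$ in $\tau_2/\tau_1$ are $y_j$ and $\sum_{k\ne j}y_k$. So $y_j\in\{(1,0),0\}$ and $\sum_ky_k=(1,0)$. The number of $j$ with $y_j=(1,0)$ is congruent to $1$ modulo $\ell$ and lies in $[0,4]$, so it is $1$, and $y=\bar b_j$ for one $j$. For this $j$, $P=\{j\}$ has the alternative $(B,C)$, so $z_j=(0,1)$. For $k\ne j$, $P=\{k\}$ has the alternative $(B',C')$, so $z_k=0$. Thus $z=\bar c_j$.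

**Condition (iii), the elements of order 2.** Write $\alpha^{(2)}=\alpha^{(1)}+b_j+p$ and $\alpha^{(3)}=\alpha^{(1)}+c_j+p'$ with $p,p'\in Y_2$. The aim is $p=p'=0$. Dividing by $\chi(\alpha^{(1)})$, (S2) gives
$$1+\chi(p)(w_j+\varepsilon_j)+\chi(p')(1+w_j+\varepsilon_j)=0 .$$
In degree 1 the two terms $\varepsilon_j$ cancel, and $l_pw_j+l_{p'}(1+w_j)=0$. Compare coefficients.

* $\delta$ and $\eta$: the coefficients of $l_p,l_{p'}$ are in $\mathbb F_2$, and $w_j,\ 1+w_j,\ w_j+(1+w_j)=1$ are nonzero. So $|x|_p=|x|_{p'}=|y|_p=|y|_{p'}=0$.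
* $\varepsilon_k$, $k\ne j$: $f_{p,k}w_j+f_{p',k}(1+w_j)=0$ for all $w_j$, with $f_{p,k},f_{p',k}$ independent of $w_j$. A polynomial of degree at most $1$ in $w_j$ vanishing at more than one value is zero, so $f_{p,k}=f_{p',k}=0$.
* $\varepsilon_j$: $f_{p,j}w_j=f_{p',j}(1+w_j)$. For $p_j=(1,0),(0,1),(1,1)$ the left side has exponents $(0,0),(1,-1),(0,-1)$ of $(w_j,1+w_j)$; for the same values of $p'_j$ the right side has $(-1,1),(0,0),(-1,0)$. By Lemma 9 either both sides are zero, or $p_j=(1,0)$ and $p'_j=(0,1)$. In the latter case $p$ is nonzero only at $j$, so $|x|_p=1$, a contradiction.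

Hence $p=p'=0$. The triple is $T_j(\alpha^{(1)})$, and its $h$-sum is $s_j$.

## 11. Four labels in one column

For (iv), suppose four distinct points have $h$-sum $0$. By tags each column contains an even number of them. In this section all four, $(i,\alpha^{(1)}),\dots,(i,\alpha^{(4)})$, lie in one column.

**Step 1: pairing modulo $\ell$.** The aim is to write the points as $\alpha^{(1)},\alpha^{(1)}+p,\alpha^{(3)},\alpha^{(3)}+p'$ with $p,p'\in Y_2$. By (S1) and Lemma 10, $\sum_m\tau(\alpha^{(m)})=0$ for each $P$. So the four values *pair up*: the indices split into two pairs with equal values. (For example, $(\rho,\psi,\psi,\rho)$ pairs up.) Taking $P=\{j\}$ and $P=\{j,k\}$, the sequences $(\bar\alpha_j^{(m)})_m$ and $(\bar\alpha^{(m)}_j+\bar\alpha^{(m)}_k)_m$ pair up for all $j\ne k$. A nonconstant sequence that pairs up has a unique pairing. Suppose two nonconstant coordinates have different pairings. After renumbering, they are $(\rho,\rho,\rho',\rho')$ and $(\psi,\psi',\psi,\psi')$ with $\rho\ne\rho'$, $\psi\ne\psi'$. The sums $\rho+\psi,\ \rho+\psi',\ \rho'+\psi,\ \rho'+\psi'$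 pair up, and the first differs from the second and from the third. So $\rho+\psi=\rho'+\psi'$ and $\rho+\psi'=\rho'+\psi$. Subtracting, $2(\psi-\psi')=0$, so $\psi=\psi'$ because $\ell$ is odd, a contradiction. So all nonconstant coordinates have the same pairing. After renumbering, $\alpha^{(2)}=\alpha^{(1)}+p$ and $\alpha^{(4)}=\alpha^{(3)}+p'$ with $p,p'\in Y_2$, both nonzero because the points are distinct.

**Step 2: $p=p'$ and $\alpha^{(3)}-\alpha^{(1)}\in Y_2$.** Put $\nu=\alpha^{(3)}-\alpha^{(1)}$. (S2) gives
$$(1+\chi(p))+\chi(\nu)(1+\chi(p'))=0,\qquad\text{so}\qquad l_p=\chi_0(\nu)\,l_{p'}\quad\text{for all }w,u,v.$$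
Let $J=\{j:p_j\ne0\}\ne\emptyset$; comparing coefficients of $\varepsilon_j$, it is also the set of $j$ with $p'_j\ne0$. For $j\in J$, by (5),
$$\chi_0(\nu)=f_{p,j}/f_{p',j}=w_j^c(1+w_j)^d,\qquad|c|,|d|\le1 .$$
The right side does not depend on $u,v$, and $\mathbb F_q^*$ is cyclic of order $\ell$, so $\sum_kx_k(\bar\nu)=\sum_ky_k(\bar\nu)=0$. Varying the $w_k$, Lemma 9 gives $\bar\nu_k=0$ for $k\ne j$ and $\bar\nu_j=(c,d)$. The sums being $0$, $c=d=0$. So $\bar\nu=0$, that is, $\nu\in Y_2$. This holds for every $j\in J$, and the exponents in (5) are distinct, so $p_j=p'_j$ for all $j\in J$. Hence $p=p'$.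

**Step 3: degree 2.** Now $(1+\chi(p))(1+\chi(\nu))=0$, with $\nu\ne0$ because $\alpha^{(3)}\ne\alpha^{(1)}$ and $\nu\ne p$ because $\alpha^{(3)}\ne\alpha^{(2)}$. We show that $\nu=p$ all the same. In degree 2, $l_pl_\nu=0$. Squares of variables vanish in $R$, so the coefficient of a product of two different variables is a $2\times2$ minor of the two coefficient vectors. All these minors vanish, and both forms are nonzero, so $l_\nu=\kappa\,l_p$ with $\kappa=\kappa(w)\in\mathbb F_q^*$. Hence $\nu_j\ne0$ exactly for $j\in J$, and $\kappa=f_{\nu,j}/f_{p,j}$ for $j\in J$.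

If $|J|\ge2$, then for two different $j,k\in J$, $\kappa$ is a function of $w_j$ alone and of $w_k$ alone, hence constant. So $f_{\nu,j}/f_{p,j}$ is constant for every $j\in J$, and Lemma 9 with (5) gives $\nu_j=p_j$. So $\nu=p$.

If $J=\{j\}$, the coefficients of $\delta,\eta$ in $l_\nu,l_p$ are the entries of $\nu_j,p_j$. So $\nu_j=\kappa p_j$ with both nonzero in $\mathbb F_2^2$, hence $\kappa=1$ and $\nu=p$.

Both cases are contradictions.

## 12. Two labels in each of two columns

**Step 1: reduction to columns 2 and 3.** Consider two permutations of the points: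

* $(1,\alpha)\mapsto(1,\varphi\alpha)$, $(2,\alpha)\mapsto(3,\varphi\alpha)$, $(3,\alpha)\mapsto(2,\varphi\alpha)$, where the automorphism $\varphi$ exchanges $b_j$ and $c_j$ for all $j$. It maps $T_j(\alpha)$ to $\{(1,\varphi\alpha),(3,\varphi\alpha+c_j),(2,\varphi\alpha+b_j)\}=T_j(\varphi\alpha)$.
* $(1,\alpha)\mapsto(2,\varphi\alpha)$, $(2,\alpha)\mapsto(1,\varphi\alpha)$, $(3,\alpha)\mapsto(3,\varphi\alpha)$, where $\varphi(b_j)=-b_j$ and $\varphi(c_j)=c_j-b_j$ (so $\varphi^2$ is the identity). It maps $T_j(\alpha)$ to $\{(2,\varphi\alpha),(1,\varphi\alpha-b_j),(3,\varphi\alpha+c_j-b_j)\}=T_j(\varphi\alpha-b_j)$.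

Both, fixing the anchor coordinates, permute the rows and preserve $\mathcal C$, so they preserve vanishing sums of labels. They induce transpositions of columns that generate all permutations of the columns. So we may assume that
$$(2,\alpha^{(1)}),\ (2,\alpha^{(2)}),\ (3,\alpha^{(3)}),\ (3,\alpha^{(4)})$$
have $h$-sum $0$, with $\alpha^{(1)}\ne\alpha^{(2)}$ and $\alpha^{(3)}\ne\alpha^{(4)}$.

**Step 2: what (S1) says for a single $P$.** With $\tau_m=\tau(\alpha^{(m)})$ we have $(C+C')(\tau_1+\tau_2)=(B+B')(\tau_3+\tau_4)$. We show: *for every $P$, either $\tau_1=\tau_2$ and $\tau_3=\tau_4$, or for some $g\in\Gamma$*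
$$\{\tau_1,\tau_2\}=\{gB,gB'\},\qquad\{\tau_3,\tau_4\}=\{gC,gC'\}.\tag{6}$$
By Lemma 10, $\tau_1=\tau_2$ if and only if $\tau_3=\tau_4$. Suppose $\tau_1\ne\tau_2$. Put $\xi=C'/C$, $\zeta=B'/B$, $\kappa=C\tau_1$, $\mu=\tau_2/\tau_1\ne1$, $\kappa'=B\tau_3$, $\mu'=\tau_4/\tau_3\ne1$. Then
$$\kappa(1+\xi)(1+\mu)=\kappa'(1+\zeta)(1+\mu').$$
The elements $1,\xi,\mu,\mu\xi$ are distinct unless $\mu=\xi$ or $\mu=\xi^{-1}$. If $\mu=\xi^{\pm1}$, the left side has exactly two terms, because $(1+\xi)^2=1+\xi^2$ and $(1+\xi)(1+\xi^{-1})=\xi+\xi^{-1}$, and their ratio is $\xi^{\pm2}$. Then the right side has exactly two terms, so $\mu'=\zeta^{\pm1}$, with ratio $\zeta^{\pm2}$. But $\zeta^{\pm2}\ne\xi^{\pm2}$, since $\xi,\zeta$ are independent of odd order $\ell>1$. So this is impossible. Hence the left side has four distinct terms $\kappa,\kappa\xi,\kappa\mu,\kappa\mu\xi$, and so has the right side; its support is partitioned into two pairs of the form $\{e,e\zeta\}$. Which element is the partner of $\kappa$?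

* Not $\kappa\xi$, since $\xi\ne\zeta^{\pm1}$.
* If it is $\kappa\mu\xi$, then $\mu\xi\in\{\zeta,\zeta^{-1}\}$, and from the other pair $\{\kappa\xi,\kappa\mu\}$ also $\mu\xi^{-1}\in\{\zeta,\zeta^{-1}\}$. Dividing, $\xi^2\in\{1,\zeta^2,\zeta^{-2}\}$, which is impossible.
* So it is $\kappa\mu$, and $\mu=\zeta^{\pm1}$.

Symmetrically $\mu'=\xi^{\pm1}$. Both supports are then translates of $E=\{1,\xi,\zeta,\xi\zeta\}$. If $H$ is the stabilizer of $E$ in $\Gamma$, then $E$ is a union of cosets of $H$, so $|H|$ divides $4$; and $|H|$ is odd, so $H$ is trivial. So the two supports are translates by the same element; write it as $BCg$. On the left, if $\mu=\zeta$ then $\kappa=BCg$, so $\tau_1=gB$ and $\tau_2=gB\zeta=gB'$. If $\mu=\zeta^{-1}$, then the support is $\kappa\zeta^{-1}E$, so $\kappa=BCg\zeta=B'Cg$, $\tau_1=gB'$ and $\tau_2=gB$. On the right, if $\mu'=\xi$ then $\kappa'=BCg$, so $\tau_3=gC$, $\tau_4=gC'$; if $\mu'=\xi^{-1}$ then $\kappa'=BCg\xi=BC'g$, so $\tau_3=gC'$, $\tau_4=gC$. This is (6).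

**Step 3: combining the sets $P$.** Let $y=\bar\alpha^{(2)}-\bar\alpha^{(1)}$ and $z=\bar\alpha^{(4)}-\bar\alpha^{(3)}$. The aim is to leave two cases. From $P=\{j\}$: $y_j=(\theta_j,0)$ with $\theta_j\in\{0,\pm1\}$, $z_j\in\{0,\pm(0,1)\}$, $y_j=0\iff z_j=0$, and $\sum y_k=\sum z_k=0$. From $P=\{j,k\}$: $\theta_j+\theta_k\in\{0,\pm1\}$ modulo $\ell$. As $\ell\ge7$, $\sum\theta_k=0$ holds in $\mathbb Z$, and $\theta_j+\theta_k\ne\pm2$, so at most one $\theta_k$ is $+1$ and at most one is $-1$. So either $y=z=0$; or $y=\bar b_j-\bar b_k$ with $j\ne k$. In the second case $z$ is nonzero exactly at $j,k$ and $\sum z_i=0$, so, after possibly exchanging $\alpha^{(3)},\alpha^{(4)}$, $z=\bar c_j-\bar c_k$.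

**Step 4: the case $y=z=0$.** We derive a contradiction from degree 1 of (S2). Write $\alpha^{(2)}=\alpha^{(1)}+p$, $\alpha^{(4)}=\alpha^{(3)}+p'$ with $0\ne p,p'\in Y_2$, and $\nu=\alpha^{(3)}-\alpha^{(1)}$. (S2) reads
$$u^{-1}(1+\delta)^{-1}\chi(\alpha^{(1)})(1+\chi(p))+v^{-1}(1+\eta)^{-1}\chi(\alpha^{(3)})(1+\chi(p'))=0 .$$
Since $1+\chi(p)$ and $1+\chi(p')$ have no constant term, degree 1 gives $l_p=uv^{-1}\chi_0(\nu)\,l_{p'}$ for all $u,v,w$. Choose $j$ with $p_j\ne0$; then $p'_j\ne0$ and
$$uv^{-1}\chi_0(\nu)=f_{p,j}/f_{p',j}=w_j^c(1+w_j)^d,\qquad|c|,|d|\le1 .$$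
Varying $u,v$ gives $\sum_kx_k(\bar\nu)=-1$ and $\sum_ky_k(\bar\nu)=1$. Varying $w$, Lemma 9 gives $\bar\nu_k=0$ for $k\ne j$ and $\bar\nu_j=(c,d)$. So $(c,d)=(-1,1)$. By the exponents $(-1,0),(0,-1),(-1,-1)$ in (5), the only way to get the difference $(-1,1)$ is $p_j=(1,0)$, $p'_j=(0,1)$. Since every $j$ with $p_j\ne0$ has $\bar\nu_j\ne0$ while $\bar\nu_k=0$ for all other $k$, such $j$ is unique. Also $p'_k\ne0$ only where $p_k\ne0$. So $p=\ell b_j$ and $p'=\ell c_j$. The coefficient of $\delta$ is $1$ in $l_p$ and $0$ in $l_{p'}$, a contradiction.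

**Step 5: the case $y=\bar b_j-\bar b_k$, $z=\bar c_j-\bar c_k$, modulo $\ell$.** We locate $\alpha^{(3)}$ relative to $\alpha^{(1)}$. Let $P\ni j$, $P\not\ni k$. Then $\tau_2/\tau_1=B/B'$ and $\tau_4/\tau_3=C/C'$, so (6) holds. As $B/B'$ and $C/C'$ have odd order greater than $1$, they differ from their inverses, so $\tau_2=gB,\ \tau_1=gB',\ \tau_4=gC,\ \tau_3=gC'$. Hence $\tau(\alpha^{(3)}-\alpha^{(1)})=C'/B'=\tau(c_k-b_k)$. So $m=\bar\alpha^{(3)}-\bar\alpha^{(1)}-\bar c_k+\bar b_k$ is killed by $\tau$ for all such $P$. From $P=\{j\}$: $m_j=0$ and $\sum_{i\ne j}m_i=0$. From $P=\{j,i\}$ with $i\ne j,k$: $m_j+m_i=0$, so $m_i=0$. So $m_k=0$ and $m=0$. With $\gamma=\alpha^{(1)}-b_k$ there are $p^{(2)},p^{(3)},p^{(4)}\in Y_2$ such that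
$$\alpha^{(1)}=\gamma+b_k,\quad\alpha^{(2)}=\gamma+b_j+p^{(2)},\quad\alpha^{(3)}=\gamma+c_k+p^{(3)},\quad\alpha^{(4)}=\gamma+c_j+p^{(4)}.$$

**Step 6: the same case, elements of order 2.** We show that $p^{(2)}=p^{(3)}=p^{(4)}=0$. Dividing by $\chi(\gamma)$, (S2) gives
$$(w_k+\varepsilon_k)+\chi(p^{(2)})(w_j+\varepsilon_j)+\chi(p^{(3)})(1+w_k+\varepsilon_k)+\chi(p^{(4)})(1+w_j+\varepsilon_j)=0 .$$
In degree 1 the single terms $\varepsilon_j,\varepsilon_k$ cancel in pairs, and
$$l_{p^{(2)}}w_j+l_{p^{(3)}}(1+w_k)+l_{p^{(4)}}(1+w_j)=0\qquad\text{for all }w .$$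
Write $f_2,f_3,f_4$ for the coefficients of the variable under consideration, and $|x|_2,|x|_3,|x|_4$ for $|x|_{p^{(2)}},|x|_{p^{(3)}},|x|_{p^{(4)}}$.

* $\delta$: varying $w_k$ gives $|x|_3=0$. Then $|x|_2w_j+|x|_4(1+w_j)=0$ gives $|x|_2=|x|_4=0$.
* $\varepsilon_i$, $i\ne j,k$: the $f$'s depend on $w_i$ only. With $w_i$ fixed, varying $w_k$ gives $f_3=0$, and then varying $w_j$ gives $f_2=f_4=0$.
* $\varepsilon_j$: the $f$'s depend on $w_j$ only. Varying $w_k$ gives $f_3=0$. Then $f_2w_j=f_4(1+w_j)$, and by the same exponent comparison as in (iii) either $f_2=f_4=0$, or $p^{(2)},p^{(4)}$ have $j$-coordinates $(1,0),(0,1)$.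
* $\varepsilon_k$: the $f$'s depend on $w_k$ only. Varying $w_j$ in $(f_2+f_4)w_j+\big(f_3(1+w_k)+f_4\big)=0$ gives $f_2=f_4$ and $f_3(1+w_k)=f_4$. The exponents of $(w_k,1+w_k)$ in $f_3(1+w_k)$ are $(-1,1),(0,0),(-1,0)$ for $k$-coordinate $(1,0),(0,1),(1,1)$ of $p^{(3)}$; those of $f_4$ are $(-1,0),(0,-1),(-1,-1)$. By Lemma 9 either $f_2=f_3=f_4=0$, or $p^{(3)}$ has $k$-coordinate $(1,1)$. In the latter case all other coordinates of $p^{(3)}$ vanish by the previous items, so $|x|_3=1$, a contradiction. So $p^{(2)},p^{(3)},p^{(4)}$ vanish at $k$.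

Thus $p^{(3)}=0$, and $p^{(2)},p^{(4)}$ can be nonzero only at $j$. There $p^{(2)}$ would be $(1,0)$, giving $|x|_2=1$, a contradiction. So $p^{(2)}=p^{(4)}=0$. The four points are therefore $T_k(\gamma)\triangle T_j(\gamma)$, the common point $(1,\gamma)$ having canceled. Their $h$-sum is $s_k+s_j\ne0$ by (i), a contradiction.

So (i)–(iv) hold, and Proposition 8 is proved. $\square$

Note that the last contradiction is the relation (3) again: two crossing triples of different classes, detected by the component that remembers the class.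

## 13. Sizes with no defect: parts (a) and (b)

Let $D(N)=\frac43N-f(N)$, which is nonnegative by (1), and $\mathcal P=\{N:D(N)=0\}$. By Lemma 5,
$$D(N+M)\le D(N)+D(M).$$
So $\mathcal P$ is closed under addition, and $D(N+M)\le D(N)$ for $M\in\mathcal P$.

**Part (a).** Proposition 8 with $q=8$ and $q=16$ gives $N_0:=3\cdot14^8\in\mathcal P$ and $3\cdot30^8\in\mathcal P$. So $\mathcal P$ contains all multiples of $N_0$. Since $\gcd(14^8,30^8)=2^8$, the two numbers have gcd $3\cdot2^8=768$. A set of nonnegative integers closed under addition and containing both contains all sufficiently large multiples of $768$. This is (a).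

**Part (b), the bound.** By monotonicity and (a),
$$f(N)\ge f\big(N_0\lfloor N/N_0\rfloor\big)=\tfrac43N_0\lfloor N/N_0\rfloor>\tfrac43N-\tfrac43N_0,\qquad\tfrac43N_0=4\cdot14^8 .$$
(For $N<N_0$ this uses $f(0)=0$.) The upper bound is (1).

**Part (b), the periodicity.** Since $N_0\in\mathcal P$, along each residue class modulo $N_0$ the function $D$ is nonincreasing. Its values lie in $\frac13\mathbb Z_{\ge0}$, so it is eventually constant; call the limit $D_\infty(r)$, $r\in\mathbb Z/N_0$. As $768\mid N_0$, part (a) lets us choose $M\in\mathcal P$ with $M\equiv768\pmod{N_0}$: take $M=768+N_0m'$ with $m'$ large. From $D(N+M)\le D(N)$ we get $D_\infty(r+768)\le D_\infty(r)$ for all $r$. Adding $768$ repeatedly in the finite group $\mathbb Z/N_0$ returns to $r$, so all these inequalities are equalities. Hence $D$ is eventually periodic with period $768$. Together with Section 3 this proves Theorem 3. $\blacksquare$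

The exact set of $n$ with $N_{1L}(n)=\frac43(n-5)$ is not determined by these arguments: for $n>5$ the condition $6\mid n-5$ is necessary, and $768\mid n-5$ with $n$ large is sufficient.
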